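# Comparing neighboring gaps: the rational closure of the lamplighter group ring is not von Neumann regular

## 1. An operator that compares two neighboring gaps

Mark some of the integers: let $x\in\{0,1\}^{\mathbb Z}$ and call the site $i$ *marked* if $x_i=1$. Assume for now that there are marks arbitrarily far to the left and to the right. Let $C_c(\mathbb Z)$ be the complex vector space with basis $(\delta_i)_{i\in\mathbb Z}$, and consider on it
$$t\,\delta_i=\delta_{i+1},\qquad e\,\delta_i=\begin{cases}\delta_i&x_i=0\\0&x_i=1\end{cases},\qquad q=1-e,\qquad s=te .$$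
So $e$ keeps unmarked sites, $q$ keeps marked sites, and $s$ walks one step to the right, but dies when it tries to leave a mark. Since every walk meets a mark, $s^j\delta_i=0$ for large $j$, so $c=\sum_{j\ge0}s^j$ makes sense and is the inverse of $1-s$. If $i<i'$ are consecutive marks, then
$$c\,\delta_a=\delta_a+\delta_{a+1}+\dots+\delta_{i'}\qquad(i<a\le i').\tag{1}$$

Now put
$$P=q\,c\,t\,q,\qquad T=q\,c\,e\,c\,t\,q,\qquad f=PT-TP .$$
Both $P$ and $T$ kill $\delta_i$ if $i$ is unmarked. If $i<i'$ are consecutive marks, follow $\delta_i$ through the factors, from right to left: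
$$P:\ \delta_i\overset{q}\mapsto\delta_i\overset{t}\mapsto\delta_{i+1}\overset{c}\mapsto\sum_{a=i+1}^{i'}\delta_a\overset{q}\mapsto\delta_{i'},$$
$$T:\ \delta_i\overset{ctq}\mapsto\sum_{a=i+1}^{i'}\delta_a\overset{e}\mapsto\sum_{a=i+1}^{i'-1}\delta_a\overset{qc}\mapsto(i'-i-1)\,\delta_{i'},$$
the last arrow because by (1) each of the $i'-i-1$ terms $c\,\delta_a$ contains $\delta_{i'}$ once and no other marked site. So $P$ jumps to the next mark, and $T$ does the same and multiplies by the length of the gap jumped over. If $i<i'<i''$ are consecutive marks with $n$ unmarked sites between $i$ and $i'$, and $m$ between $i'$ and $i''$, then $PT\delta_i=n\,\delta_{i''}$ and $TP\delta_i=m\,\delta_{i''}$. Hence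
$$f\,\delta_i=(n-m)\,\delta_{i''} .\tag{2}$$

For instance, let the marks include the consecutive ones $0,2,3,5$, with gaps $1,0,1$. Then $T\delta_0=\delta_2$, $P\delta_2=\delta_3$, $P\delta_0=\delta_2$, $T\delta_2=0$, so $f\delta_0=\delta_3$. Also $PT\delta_2=0$ and $TP\delta_2=T\delta_3=\delta_5$, so $f\delta_2=-\delta_5$.

Here is what $f$ is for. The operators $t$ and $e$ come from the group ring of the lamplighter group, and $c$ is the inverse of an element of it. So $f$ lies in the ring obtained from the group ring by inverting everything that can be inverted. If that ring were von Neumann regular, there would be a $y$ in it with $fyf=f$. Then $1-fy$ would be a *test for $n=m$*: an element of the ring with a matrix entry that is $1$ if $n=m$ and $0$ if not. We shall see that inverses of matrices over the group ring cannot perform this test.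

## 2. The rings $\mathcal U(G)$ and $\mathcal R(\mathbb CG)$

Let $G$ be a group and $L^2(G)$ the Hilbert space with orthonormal basis $G$.

**Definition.** $\mathcal N(G)$ is the algebra of bounded operators on $L^2(G)$ that commute with the right action of $G$. $\mathcal U(G)$ is the algebra of closed, densely defined (possibly unbounded) operators affiliated to $\mathcal N(G)$; equivalently, it is the classical ring of quotients of $\mathcal N(G)$. The group ring acts by left multiplication, so $\mathbb CG\subseteq\mathcal N(G)\subseteq\mathcal U(G)$.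

For $G=\mathbb Z$, Fourier transform turns $L^2(G)$ into $L^2$ of the unit circle, $\mathbb CG$ into the Laurent polynomials $\mathbb C[z^{\pm1}]$, $\mathcal N(G)$ into the bounded measurable functions, and $\mathcal U(G)$ into all measurable functions modulo null sets.

We use these textbook facts.

- **(U1)** $\mathcal U(G)$ is a $*$-algebra, and $\sum_ia_i^*a_i=0$ (a finite sum) forces all $a_i=0$.
- **(U2)** An element of $\mathcal N(G)$ that is injective on $L^2(G)$ is invertible in $\mathcal U(G)$, because $\mathcal N(G)$ is finite.
- **(U3)** The trace of $\mathcal N(G)$ is faithful and normal, and on $\mathbb CG$ it is the coefficient of $1$.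

**Definition.** The *rational closure* $\mathcal R(\mathbb CG)$ is the smallest subring $R$ of $\mathcal U(G)$ containing $\mathbb CG$ such that, for every $n\ge1$, whenever a matrix in $\mathrm{Mat}_n(R)$ is invertible in $\mathrm{Mat}_n(\mathcal U(G))$, all entries of its inverse lie in $R$. Equivalently, it is the set of all entries of inverses of square matrices over $\mathbb CG$ that are invertible over $\mathcal U(G)$. For a subfield $K\subseteq\mathbb C$ one defines $\mathcal R(KG)$ in the same way. The *division closure* of $KG$ is the smallest subring of $\mathcal U(G)$ containing $KG$ and closed under those inverses of its elements that exist in $\mathcal U(G)$.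

**Definition.** A ring $R$ is *von Neumann regular* if for every $a\in R$ there is $x\in R$ with $axa=a$.

Fields and the rings $\mathrm{Mat}_n(\mathbb C)$ are regular. The ring $\mathbb Z$ is not: $2x2=2$ has no integer solution.

Let $\Sigma$ be the set of square matrices over $\mathbb CG$ that are invertible over $\mathcal U(G)$. A flexible form of the description above is
$$\mathcal R(\mathbb CG)=\{uM^{-1}v:\ M\in\Sigma\text{ of size }k\ge1,\ u\in(\mathbb CG)^{1\times k},\ v\in(\mathbb CG)^{k\times1}\}.\tag{3}$$
An entry of $M^{-1}$ has this form with $u,v$ standard vectors. Conversely,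
$$\begin{pmatrix}1&-u&0\\0&M&-v\\0&0&1\end{pmatrix}^{-1}=\begin{pmatrix}1&uM^{-1}&uM^{-1}v\\0&M^{-1}&M^{-1}v\\0&0&1\end{pmatrix},$$
so $uM^{-1}v$ is an entry of the inverse of a matrix in $\Sigma$.

**Three groups by hand.** *$G$ finite.* The operators commuting with right multiplication are the left multiplications, so $\mathcal U(G)=\mathcal N(G)=\mathbb CG$ and $\mathcal R(\mathbb CG)=\mathbb CG$. This is a product of matrix rings over $\mathbb C$, hence regular.

*$G=\mathbb Z$.* A square matrix over $\mathbb C[z^{\pm1}]$ is invertible over the measurable functions if and only if its determinant is nonzero almost everywhere on the circle, that is, is not the zero polynomial. So $\mathcal R(\mathbb CG)=\mathbb C(z)$, a field.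

*$G=B=\bigoplus_{\mathbb Z}\mathbb Z/2$.* A square matrix over $\mathbb CB$ has entries in $\mathbb CB_0$ for a finite subgroup $B_0$. In the finite-dimensional algebra $\mathrm{Mat}_k(\mathbb CB_0)$ an element is invertible or a zero divisor, and a zero divisor is not invertible over $\mathcal U(B)$. So $\mathcal R(\mathbb CB)=\mathbb CB$, which is a union of the regular rings $\mathbb CB_0$, hence regular.

The lamplighter group $(\mathbb Z/2)\wr\mathbb Z$ is built from the last two examples. Linnell's "Noncommutative localization in group rings" (arXiv:math/0311071, 2003) asks whether its rational closure is regular.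

**Theorem 1.** Let $G=(\mathbb Z/2)\wr\mathbb Z$ be the lamplighter group. There is an explicit $f\in\mathcal R(\mathbb CG)$ for which no $y\in\mathcal R(\mathbb CG)$ satisfies $fyf=f$. Hence $\mathcal R(\mathbb CG)$ is not von Neumann regular.

Section 7 states a stronger theorem, on coherence, for all $H\wr\mathbb Z$ with $H$ finite and nontrivial.

## 3. Configurations lifted into the group ring

Until the end of Section 6, $G$ is the lamplighter group: it is generated by commuting involutions $a_j$ ($j\in\mathbb Z$) and $t$ with $ta_jt^{-1}=a_{j+1}$. Put $B=\langle a_j\rangle$, so that $\mathbb CG=\bigoplus_it^i\,\mathbb CB$, and write $R=\mathcal R(\mathbb CG)$.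

**Step 1: the representations.** *This step lets $\mathbb CG$ act on configurations.* For $x\in\{0,1\}^{\mathbb Z}$ let $\rho_x$ be the representation of $\mathbb CG$ on $C_c(\mathbb Z)$ with
$$t\,\delta_i=\delta_{i+1},\qquad a_j\delta_i=(-1)^{x_{i-j}}\delta_i .$$
It is well defined: $ta_jt^{-1}\delta_i=ta_j\delta_{i-1}=(-1)^{x_{i-1-j}}\delta_i=a_{j+1}\delta_i$. Under $\rho_x$ the element $\frac{1+a_0}2$ fixes $\delta_i$ if $x_i=0$ and kills it if $x_i=1$, so it acts as the operator $e$ of Section 1.

**Step 2: the lifts.** *The representation $\rho_x$ is not given on all of $R$. To carry information from $\mathcal U(G)$ to $C_c(\mathbb Z)$ we copy vectors of $C_c(\mathbb Z)$ into $\mathbb CG$.* For $N\ge0$ put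
$$\omega_N=\prod_{|l|\le N}\frac{1+(-1)^{x_l}a_{-l}}2\in\mathbb CB,\qquad \lambda_N:C_c(\mathbb Z)\to\mathbb CG,\quad\lambda_N(\delta_i)=t^i\omega_N .$$
The element $\omega_N$ is nonzero, and $a_{-l}\omega_N=(-1)^{x_l}\omega_N$ for $|l|\le N$. The map $\lambda_N$ is linear and injective. Clearly $t\lambda_N(\delta_i)=\lambda_N(\delta_{i+1})$, and if $|i-j|\le N$, then
$$a_jt^i\omega_N=t^ia_{j-i}\omega_N=(-1)^{x_{i-j}}t^i\omega_N .$$
So for $\alpha\in\mathbb CG$ and $\zeta\in C_c(\mathbb Z)$,
$$\alpha\,\lambda_N(\zeta)=\lambda_N(\rho_x(\alpha)\zeta)\qquad\text{for all sufficiently large }N.\tag{4}$$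
The same holds for matrices over $\mathbb CG$ and vectors, with $\lambda_N$ applied entrywise.

**Lemma 1.** If $M\in\Sigma$ has size $k$, then $\rho_x(M)$ is injective on $C_c(\mathbb Z)^k$.

*Proof.* If $\rho_x(M)\zeta=0$, then $M\lambda_N(\zeta)=0$ for large $N$. Multiplying by $M^{-1}$ over $\mathcal U(G)$ gives $\lambda_N(\zeta)=0$, so $\zeta=0$. $\square$

**Step 3: periodic configurations.** *For periodic $x$ the injectivity of Lemma 1 becomes invertibility, and $\rho_x$ extends to $R$.* Let $x$ have period $\ell$, not necessarily minimal. Then $\rho_x(\mathbb CG)$ commutes with $z:\delta_i\mapsto\delta_{i+\ell}$. So $C_c(\mathbb Z)$ is a free $\mathbb C[z^{\pm1}]$-module with basis $(\delta_i)_{i\in I}$ for any set $I$ of $\ell$ consecutive integers, and $\rho_x$ takes values in $\mathrm{Mat}_\ell(\mathbb C[z^{\pm1}])$. Put $F=\mathbb C(z)$. For $M\in\Sigma$, the square matrix $\rho_x(M)$ is injective over $\mathbb C[z^{\pm1}]$ by Lemma 1, so its determinant is nonzero and it is invertible over $F$.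

**Lemma 2.** The formula $\varphi_x(uM^{-1}v):=\rho_x(u)\rho_x(M)^{-1}\rho_x(v)$ gives a well-defined ring homomorphism $\varphi_x:R\to\mathrm{Mat}_\ell(F)$ extending $\rho_x$.

*Proof.* We first show that $uM^{-1}v=0$ implies $\rho_x(u)\rho_x(M)^{-1}\rho_x(v)=0$. Let $p=\det\rho_x(M)\in\mathbb C[z^{\pm1}]\setminus\{0\}$. For any $i$ put
$$\xi=p\,\delta_i\in C_c(\mathbb Z),\qquad\eta=\mathrm{adj}(\rho_x(M))\,\rho_x(v)\,\delta_i\in C_c(\mathbb Z)^k .$$
Clearing denominators by $p$ has kept everything finitely supported, so everything can be lifted. We have $\rho_x(M)\eta=p\,\rho_x(v)\delta_i=\rho_x(v)\xi$. By (4), $M\lambda_N(\eta)=v\lambda_N(\xi)$ for large $N$, so $\lambda_N(\eta)=M^{-1}v\,\lambda_N(\xi)$ over $\mathcal U(G)$. Therefore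
$$\lambda_N(\rho_x(u)\eta)=u\lambda_N(\eta)=uM^{-1}v\,\lambda_N(\xi)=0,$$
so $\rho_x(u)\eta=0$. That is, $p\cdot\rho_x(u)\rho_x(M)^{-1}\rho_x(v)\delta_i=0$ for all $i$, and $p\ne0$.

Next, the two identities
$$uM^{-1}v\pm u'M'^{-1}v'=(u,\pm u')\begin{pmatrix}M&0\\0&M'\end{pmatrix}^{-1}\begin{pmatrix}v\\v'\end{pmatrix},$$
$$uM^{-1}v\cdot u'M'^{-1}v'=(u,0)\begin{pmatrix}M&-vu'\\0&M'\end{pmatrix}^{-1}\begin{pmatrix}0\\v'\end{pmatrix}$$
hold over $\mathcal U(G)$, and also after $\rho_x$ is applied to all matrices; for the second, note that the upper right block of the inverse is $M^{-1}vu'M'^{-1}$. If $uM^{-1}v=u'M'^{-1}v'$, the difference formula and the first step show that the two candidates for $\varphi_x$ agree, so $\varphi_x$ is well defined. The formulas then give additivity and multiplicativity. Taking $M=1$ shows that $\varphi_x$ extends $\rho_x$. $\square$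

## 4. The element $f$ and its image for two alternating gaps

**Step 1: $f$ lies in $R$.** *We must see that $1-s$ is invertible in $\mathcal U(G)$.* Put $e=\frac{1+a_0}2$, $q=1-e$, $s=te$ in $\mathbb CG$. Since $a_0t=ta_{-1}$, we get $s^j=t^jp_j$ with
$$p_j=\prod_{0\le l<j}\frac{1+a_{-l}}2 .$$
The $p_j$ are projections, decreasing in $j$, of trace $2^{-j}$. They converge strongly to a projection, whose trace is $0$ by normality and which therefore is $0$ by faithfulness. If $s\xi=\xi$ with $\xi\in L^2(G)$, then $\|\xi\|=\|s^j\xi\|=\|t^jp_j\xi\|=\|p_j\xi\|\to0$. So $1-s$ is injective on $L^2(G)$, hence invertible in $\mathcal U(G)$ by (U2). Let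
$$c=(1-s)^{-1}\in R,\qquad P=qctq,\qquad T=qcectq,\qquad f=PT-TP\in R .$$

**Step 2: the image of $f$.** *We evaluate $f$ on configurations with only two gap lengths.* For $n,m\ge0$ let $\ell=n+m+2$, and let $x=x^{(n,m)}$ be the $\ell$-periodic configuration with $x_i=1$ if and only if $i\equiv0$ or $i\equiv n+1\pmod\ell$. The gaps have lengths $n,m$ alternately. Write $\varphi_{n,m}=\varphi_x$. Every $\ell$ consecutive sites contain a mark, so $\rho_x(s)^\ell=0$ and $\varphi_{n,m}(c)=(1-\rho_x(s))^{-1}=\sum_{j<\ell}\rho_x(s)^j$. This is the operator $c$ of Section 1, so (1) and (2) apply. The mark two places after $0$ is $\ell$, the mark two places after $n+1$ is $n+1+\ell$, and $\delta_{i+\ell}=z\delta_i$. Hence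
$$\varphi_{n,m}(f)\delta_0=(n-m)z\,\delta_0,\qquad\varphi_{n,m}(f)\delta_{n+1}=(m-n)z\,\delta_{n+1},\tag{5}$$
and $\varphi_{n,m}(f)\delta_i=0$ if $x_i=0$. So $\varphi_{n,m}(f)$ is diagonal. For $(n,m)=(1,0)$ we have $\ell=3$ and marks at $0,2$ modulo $3$; directly, $PT\delta_0=P\delta_2=z\delta_0$ and $TP\delta_0=T\delta_2=0$, so $f\delta_0=z\delta_0$, as (5) says.

**Step 3: a quasi-inverse gives a test.** *We turn $fyf=f$ into a statement about one matrix entry.* Suppose $y\in R$ satisfies $fyf=f$, and put $g=1-fy\in R$. Since $\varphi_{n,m}(f)$ is diagonal, the $(0,0)$ entries satisfy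
$$(n-m)^2z^2\,\varphi_{n,m}(y)_{00}=(n-m)z,\qquad\varphi_{n,m}(g)_{00}=1-(n-m)z\,\varphi_{n,m}(y)_{00}.$$
Hence
$$\varphi_{n,m}(g)_{00}=\begin{cases}0&n\ne m,\\1&n=m.\end{cases}\tag{6}$$
These entries do not depend on the fundamental domain $I\ni0$, since changing the representatives of the other sites multiplies the other basis vectors by powers of $z$ only.

## 5. Local elements, one-gap tests, and quotients

Why should no $g\in R$ satisfy (6)? The first argument one would try is *locality*. Let $\alpha\in\mathbb CG$ be a combination of elements $t^d\beta$ with $|d|\le b$ and $\beta$ in the group ring of $\langle a_j:|j|\le b\rangle$. If $n,m\ge b$, then only terms with $d=0$ contribute to $\varphi_{n,m}(\alpha)_{00}$, because $\ell>b$. Their coefficients depend only on $x_{-b},\dots,x_b$, and in that window $0$ is the only mark. So $\varphi_{n,m}(\alpha)_{00}$ is constant for $n,m\ge b$, and (6) is impossible for $g\in\mathbb CG$. But this stops at the first inversion: by (5) the element $f\in R$ has entry $(n-m)z$, which is not eventually constant. We need a weaker property than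 locality, one that leaves a trace on inverses.

It also matters that there are *two* gaps. Consider $T-n_0P$ instead of $f$, with fixed $n_0\ge0$. By Section 1,
$$\varphi_{n,m}(T-n_0P)\delta_0=(n-n_0)\delta_{n+1},\qquad\varphi_{n,m}(T-n_0P)\delta_{n+1}=(m-n_0)z\,\delta_0 .$$
Let $h=T-n_0P$, suppose $hyh=h$ with $y\in R$, and put $g=1-yh$, so $hg=0$. If $n\ne n_0$, then $\varphi_{n,m}(h)\varphi_{n,m}(g)\delta_0=0$ forces the coefficient of $\delta_0$ in $\varphi_{n,m}(g)\delta_0$ to vanish. If $n=n_0$, then $\varphi_{n,m}(h)\delta_0=0$ and $\varphi_{n,m}(g)\delta_0=\delta_0$. So $\varphi_{n,m}(g)_{00}$ tests $n=n_0$. This is no contradiction: the element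
$$\frac{1-a_0}2\cdot\frac{1+a_{-1}}2\cdots\frac{1+a_{-n_0}}2\cdot\frac{1-a_{-n_0-1}}2\in\mathbb CG$$
keeps $\delta_0$ exactly if $0$ and $n_0+1$ are marked and $1,\dots,n_0$ are not, so it performs the same test.

What distinguishes "$n=m$" from "$n=n_0$" is rank. Say that a function $D(n,m)$ is *separated* if it is a finite sum $\sum_\sigma\Phi_\sigma(n)\Psi_\sigma(m)$. The test for $n=n_0$ is separated with one term. The entry $(n-m)z$ is separated with two. The test for $n=m$ is the identity matrix and has infinite rank. One might hope that $\varphi_{n,m}(g)_{00}$ is separated for every $g\in R$, but such entries come to us as quotients of determinants, and a quotient of separated functions need not be separated: $1/(n+m+1)$ is the Hilbert matrix, all of whose leading finite sections are nonsingular by Cauchy's determinant formula. The way past this point is to look only at *where the entry vanishes*. A quotient vanishes exactly where its numerator does. By Cramer's rule the numerator is the determinant of a band matrix whose columns see only the gap $n$ or only the gap $m$, and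 such determinants are separated.

A small example of the last assertion. Take $M=1-t(\mu e+\nu q)$ with $\mu,\nu\in\mathbb C$. Then $\rho_x(M)$ is $1$ minus a cyclic weighted shift, with weight $\mu$ at the $n+m$ unmarked sites of a period and $\nu$ at the two marked ones, so
$$\det\rho_x(M)=1-z\,\nu^2\mu^{n+m}=1\cdot1+(-z\nu^2\mu^n)\cdot\mu^m .$$

## 6. Separated determinants and the proof of Theorem 1

Two general lemmas come first; both are used again in Section 10.

**Lemma 3 (Laplace expansion along column blocks).** Let $A$ be a square matrix over a field, with totally ordered rows and columns, and let its columns be split into consecutive blocks $C_0<C_1<\dots<C_h$. Then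
$$\det A=\sum_{(\Gamma_0,\dots,\Gamma_h)}(-1)^{\mathrm{inv}}\prod_a\det A[\Gamma_a,C_a],$$
where the sum is over ordered partitions of the set of rows with $|\Gamma_a|=|C_a|$, and $\mathrm{inv}$ is the number of pairs of rows $\varrho<\varrho'$ with $\varrho\in\Gamma_a$, $\varrho'\in\Gamma_{a'}$, $a>a'$.

*Proof.* In the Leibniz formula, group the bijections $\tau$ from columns to rows by the sets $\Gamma_a=\tau(C_a)$. The inversions of $\tau$ within one block give the sign in the Leibniz formula for $\det A[\Gamma_a,C_a]$. The inversions between different blocks are pairs of a column in $C_{a'}$ and a column in $C_a$, $a'<a$, such that the image of the first is the larger one; their number is $\mathrm{inv}$. $\square$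

**Lemma 4.** Let $F$ be a field, $n_0\ge0$, and $D:\mathbb Z_{\ge n_0}\times\mathbb Z_{\ge n_0}\to F$ a function with $D(n,m)\ne0\iff n=m$. Then $D$ is not of the form $\sum_{\sigma\in\Omega}\Phi_\sigma(n)\Psi_\sigma(m)$ with $\Omega$ finite.

*Proof.* Restrict to $n_0\le n,m\le n_0+|\Omega|$. If $D$ were of this form, the resulting square matrix of size $|\Omega|+1$ would be a product of matrices of sizes $(|\Omega|+1)\times|\Omega|$ and $|\Omega|\times(|\Omega|+1)$, so of rank at most $|\Omega|$. But it is diagonal with nonzero diagonal, of rank $|\Omega|+1$. $\square$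

Now suppose, for a contradiction, that $fyf=f$ with $y\in R$, and let $g=1-fy$ as in (6).

**Step 1: Cramer's rule.** *This step replaces the entry of $g$ by a determinant.* Write $g=(M^{-1})_{\mu\nu}$ with $M\in\Sigma$ of some size $k$. Fix $b\ge1$ such that all entries of $M$ lie in the span of the elements $t^d\beta$ with $|d|\le b$ and $\beta\in\mathbb C[\langle a_j:|j|\le b\rangle]$. Let $\epsilon_1,\dots,\epsilon_k$ be the standard basis of $\mathbb C^k$. For every $x$, the vector $\rho_x(M)(\delta_i\otimes\epsilon_\kappa)$ is a combination of vectors $\delta_{i+d}\otimes\epsilon_{\kappa'}$ with $|d|\le b$, with coefficients depending only on $d,\kappa,\kappa'$ and $x_{i-b},\dots,x_{i+b}$.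

Let $n,m\ge4b$ and $x=x^{(n,m)}$. Use the fundamental domain $I=I_1\sqcup I_2$ with
$$I_1=\{-b,\dots,n+1+b\},\qquad I_2=\{n+2+b,\dots,\ell-b-1\},\qquad|I_1|=n+2+2b,\quad|I_2|=m-2b .$$
So $I_1$ contains both marks and the gap of length $n$, and $I_2$ lies inside the gap of length $m$. View $\rho_x(M)$ as a matrix over $\mathbb C[z^{\pm1}]$ with rows and columns indexed by $I\times\{1,\dots,k\}$, ordered by position. By the definition of $\varphi_x$, the entry $\varphi_{n,m}(g)_{00}$ is the entry of $\rho_x(M)^{-1}$ in row $(0,\mu)$ and column $(0,\nu)$. By Cramer's rule it equals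
$$\varphi_{n,m}(g)_{00}=\frac{\det A}{\det\rho_x(M)},$$
where $A=A^{(n,m)}$ arises from $\rho_x(M)$ by replacing column $(0,\mu)$ by the standard basis vector at row $(0,\nu)$. Put $D(n,m)=\det A\in F$. By (6),
$$D(n,m)\ne0\iff n=m\qquad(n,m\ge4b).\tag{7}$$

**Step 2: which column sees what.** *We check that each column of $A$ knows only one of $n$ and $m$.*

*Columns over $I_1$.* They depend only on $x$ on $[-2b,n+1+2b]$. There $x$ reads $0^{2b}\,1\,0^n\,1\,0^{2b}$: the next mark to the right is $n+m+2>n+1+2b$, and the next one to the left is $-m-1<-2b$. So these columns do not involve $m$. Besides rows over $I_1$ they reach positions $n+2+b,\dots,n+1+2b$, which are the first $b$ positions of $I_2$ (coefficients without $z$), and positions $i'\in[-2b,-b-1]$, for which $\delta_{i'}=z^{-1}\delta_{i'+\ell}$; these are the last $b$ positions of $I_2$. The replaced column is over $I_1$ and is supported at a row over position $0$.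

*Columns over $I_2$.* They depend only on $x$ on $[n+2,\ell-1]$, where $x\equiv0$. Besides rows over $I_2$ they reach positions $n+2,\dots,n+1+b$, the last $b$ positions of $I_1$, and positions $i'\in[\ell-b,\ell-1]$, for which $\delta_{i'}=z\,\delta_{i'-\ell}$; these are the first $b$ positions $-b,\dots,-1$ of $I_1$.

Call the rows over the first and last $b$ positions of $I_1$ and of $I_2$ *boundary rows*. Since $|I_2|\ge2b$, the two ends of $I_2$ are disjoint. There are $4bk$ boundary rows, labelled independently of $n,m$ by block, end, offset from that end, and component. The other rows are *core rows*: those of $I_1$ lie over positions $0,\dots,n+1$ and number $k(n+2)$, and those of $I_2$ number $k(m-4b)$. Columns over $I_1$ vanish at core rows of $I_2$, and columns over $I_2$ vanish at core rows of $I_1$.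

**Lemma 5.** There are a finite set $\Omega$ and functions $\Phi_\sigma,\Psi_\sigma:\mathbb Z_{\ge4b}\to F$ ($\sigma\in\Omega$) with $D(n,m)=\sum_{\sigma\in\Omega}\Phi_\sigma(n)\Psi_\sigma(m)$ for all $n,m\ge4b$.

*Proof.* *Expansion.* Lemma 3 with the two column blocks over $I_1$ and $I_2$ gives
$$D=\sum_\Gamma\varepsilon(\Gamma)\,\det A[\Gamma,I_1]\,\det A[\Gamma^c,I_2],$$
where $\Gamma$ runs over the sets of $k|I_1|$ rows and $\varepsilon(\Gamma)=(-1)^{\mathrm{inv}}$, with $\mathrm{inv}$ the number of pairs $\varrho<\varrho'$ with $\varrho\in\Gamma^c$, $\varrho'\in\Gamma$.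

*Finitely many terms.* In a nonzero term, $\Gamma$ contains no core row of $I_2$ and $\Gamma^c$ contains no core row of $I_1$; otherwise one of the two minors has a zero row. So $\Gamma=\{\text{core rows of }I_1\}\cup\sigma$ with $\sigma$ a set of boundary rows. The condition $|\Gamma|=k|I_1|$ reads $|\sigma|=2bk$. Let $\Omega$ be the set of the label sets $\sigma$ of this size; it has at most $2^{4bk}$ elements and does not depend on $n,m$.

*The minors.* The rows of $A[\Gamma,I_1]$ are the core rows of $I_1$ and the rows labelled by $\sigma$, and their order can be read off from the labels. By Step 2 the entries do not involve $m$, so $\det A[\Gamma,I_1]$ depends only on $(\sigma,n)$. In the same way $\det A[\Gamma^c,I_2]$ depends only on $(\sigma,m)$.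

*The sign.* Pairs of boundary rows contribute to $\mathrm{inv}$ a number depending only on $\sigma$. Pairs of core rows contribute $0$: core rows of $I_1$ lie in $\Gamma$, core rows of $I_2$ lie in $\Gamma^c$, and the former precede the latter. Each boundary row lies entirely before or entirely after the core rows of $I_1$, so pairs of a core row of $I_1$ and a boundary row contribute $k(n+2)$ times an integer depending only on $\sigma$. In the same way, pairs of a core row of $I_2$ and a boundary row contribute $k(m-4b)$ times such an integer. So $\varepsilon(\Gamma)$ is a function of $(\sigma,n)$ times a function of $(\sigma,m)$. $\square$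

**Step 3: conclusion.** *This step confronts (7) with Lemma 5.* The field $F=\mathbb C(z)$ is the same for all $(n,m)$. By Lemma 5, $D$ is separated; by (7) and Lemma 4 it is not. This contradiction shows that no $y\in R$ satisfies $fyf=f$, and Theorem 1 is proved. $\blacksquare$

## 7. Coherence, and an annihilator that is not finitely generated

**Definition.** A ring $S$ is *right coherent* if every finitely generated right ideal is finitely presented, and *right semihereditary* if every finitely generated right ideal is projective. Left versions are defined symmetrically.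

Noetherian rings are coherent. For a ring that is not, take $K[w,y_1,y_2,\dots]/(wy_1,wy_2,\dots)$ with $K$ a field. The annihilator of $w$ is $(y_1,y_2,\dots)$. It is not finitely generated, because it is not so after setting $w=0$. So the principal ideal generated by $w$ is not finitely presented. We shall find the same phenomenon for $f$.

**Definition.** A *$*$-regular* ring is a von Neumann regular ring with an involution $*$ such that $a^*a=0$ implies $a=0$. The *$*$-regular closure* of $\mathbb QG$ in $\mathcal U(G)$ is the smallest $*$-regular subring of $\mathcal U(G)$ containing $\mathbb QG$.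

The ring $\mathrm{Mat}_2(\mathbb C)$ with conjugate transpose is $*$-regular. With plain transpose it is not: $a=\begin{pmatrix}1&0\\i&0\end{pmatrix}$ has $a^{\mathsf T}a=0$.

Let $H$ be a nontrivial finite group and $G=H\wr\mathbb Z=\big(\bigoplus_{j\in\mathbb Z}H^{(j)}\big)\rtimes\langle t\rangle$ with $t\,h^{(j)}t^{-1}=h^{(j+1)}$. For $a\in\mathbb CH$ let $a^{(j)}$ be its copy at site $j$. Put
$$\bar e=|H|^{-1}\sum_{h\in H}h,\qquad\bar q=1-\bar e,\qquad e=\bar e^{(0)},\qquad q=\bar q^{(0)},\qquad s=te,$$
$$c=(1-s)^{-1},\qquad P=qctq,\qquad T=qcectq,\qquad f=PT-TP .$$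
As in Section 4, $s^j=t^j\prod_{0\le l<j}\bar e^{(-l)}$, where the products are decreasing projections of trace $|H|^{-j}$, so $1-s$ is injective on $L^2(G)$ and invertible in $\mathcal U(G)$. Hence $f$ lies in the division closure of $\mathbb QG$ in $\mathcal U(G)$. For $H=\mathbb Z/2$ this is the $f$ of Section 4. Write $R=\mathcal R(\mathbb CG)$. It is described by (3), and it is closed under $*$, since $\Sigma^*=\Sigma$ for $(M^*)_{ij}=(M_{ji})^*$.

**Theorem 2.** Let $H$ be a nontrivial finite group, $G=H\wr\mathbb Z$, and let $S$ be any ring with $\mathbb QG\cup\{f\}\subseteq S\subseteq R$.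

(a) The right annihilator $r_S(f)$ is not a finitely generated right ideal. Hence $S$ is not right coherent; in particular it is neither right semihereditary nor von Neumann regular. If $f^*\in S$, then $S$ is also not left coherent.

(b) The orthogonal projection $\pi$ onto $\ker f$ does not lie in $R$. Hence $R$ does not contain the $*$-regular closure of $\mathbb QG$ in $\mathcal U(G)$.

In particular $\mathcal R(\mathbb CG)$ is neither left nor right coherent, and the same holds for $\mathcal R(KG)$ and for the division closure of $KG$ in $\mathcal U(G)$, for every subfield $K\subseteq\mathbb C$.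

The last paragraph follows from (a). The ring $R$ contains $KG$ and is rationally closed, so it contains $\mathcal R(KG)$, which contains the division closure of $KG$. Both rings contain $\mathbb QG$ and $f$. They also contain $f^*$, because $c^*=(1-s^*)^{-1}$ with $s^*=et^{-1}\in\mathbb QG$.

**Step 1: many elements of the annihilator.** *We exhibit, for each $n$, an element of $\mathbb QG$ killed by $f$: it prescribes two consecutive gaps of the same length $n$.* For $n\ge0$ let
$$\chi_n=\bar q^{(0)}\,\bar e^{(-1)}\cdots\bar e^{(-n)}\,\bar q^{(-n-1)}\,\bar e^{(-n-2)}\cdots\bar e^{(-2n-1)}\,\bar q^{(-2n-2)}\in\mathbb QG .$$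
It is a self-adjoint idempotent, since $\bar e$ is one and different sites commute. We claim
$$f\chi_n=0.\tag{8}$$
Since $\bar e^{(0)}t^i=t^i\bar e^{(-i)}$, for $0\le i\le2n+2$ we have $e\,t^i\chi_n=0$ if $i\in\{0,n+1,2n+2\}$ and $e\,t^i\chi_n=t^i\chi_n$ otherwise. In the first case $s\,t^i\chi_n=0$, in the second $s\,t^i\chi_n=t^{i+1}\chi_n$. So for $0<a\le n+1$ the sum $(1-s)\sum_{i=a}^{n+1}t^i\chi_n$ telescopes to $t^a\chi_n$, that is,
$$c\,t^a\chi_n=\sum_{i=a}^{n+1}t^i\chi_n\quad(0<a\le n+1),\qquad c\,t^a\chi_n=\sum_{i=a}^{2n+2}t^i\chi_n\quad(n+1<a\le2n+2).$$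
This is (1) with $t^i\chi_n$ in place of $\delta_i$ and "marks" $0,n+1,2n+2$. The computation of Section 1 gives $P\chi_n=t^{n+1}\chi_n$, $T\chi_n=n\,t^{n+1}\chi_n$, $Pt^{n+1}\chi_n=t^{2n+2}\chi_n$, $Tt^{n+1}\chi_n=n\,t^{2n+2}\chi_n$. So $f\chi_n=(n-n)\,t^{2n+2}\chi_n=0$.

**Proposition 6.** There is no $g\in R$ such that

1. $gf^*=0$, and
2. for all $n\ge0$ and $a\in\mathbb CG$: $g\chi_na=0\Rightarrow\chi_na=0$.

**Step 2: Proposition 6 implies (a).** *Finitely many generators of $r_S(f)$ can be packed into one $g$.* Suppose $r_S(f)=\sum_{i=1}^rh_iS$, and put $g=\sum_ih_ih_i^*\in R$. Then $fg=0$ and $g=g^*$, so $gf^*=(fg)^*=0$, which is condition 1. By (8), $\chi_n\in r_S(f)$, so $\chi_n=\sum_ih_ir_i$ with $r_i\in S$. If $g\chi_na=0$, then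
$$\sum_i(h_i^*\chi_na)^*(h_i^*\chi_na)=a^*\chi_n\,g\,\chi_na=0,$$
so all $h_i^*\chi_na=0$ by (U1). Hence $\chi_na=\chi_n^*\chi_na=\sum_ir_i^*h_i^*\chi_na=0$, which is condition 2. This contradicts Proposition 6, so $r_S(f)$ is not finitely generated.

Now $fS\cong S/r_S(f)$ is a finitely generated right ideal. If it were finitely presented, there would be a surjection $S^d\to fS$ with finitely generated kernel $L_0$, and Schanuel's lemma would give $r_S(f)\oplus S^d\cong L_0\oplus S$, so $r_S(f)$ would be finitely generated. So $S$ is not right coherent. In a right semihereditary ring $fS$ would be projective. In a regular ring too: $fyf=f$ makes $fy$ an idempotent with $fS=fyS$. If $fS$ is projective, then $r_S(f)$ is a direct summand of $S_S$, hence finitely generated. So $S$ is neither. Finally, if $f^*\in S$, then $S^*=\{a^*:a\in S\}$ satisfies $\mathbb QG\cup\{f\}\subseteq S^*\subseteq R$, so $S^*$ is not right coherent. Since $*$ is an anti-isomorphism of $S$ onto $S^*$, the ring $S$ is not left coherent.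

**Step 3: two facts on projections.** *They are needed for (b).*

*(i) For $a\in\mathcal U(G)$ with $\pi_a$ the orthogonal projection onto $\ker a$, we have $\mathcal U(G)a=\mathcal U(G)(1-\pi_a)$.* Take the polar decomposition $a=w|a|$, with $w\in\mathcal N(G)$ a partial isometry, $w^*w=1-\pi_a$, and $|a|\in\mathcal U(G)$ self-adjoint with kernel $\ker a$. Put $d=|a|+\pi_a$. It is self-adjoint and affiliated. It is injective: if $d\xi=0$, then $|a|\xi\in(\ker a)^\perp$ and $\pi_a\xi\in\ker a$ both vanish, so $\xi\in\ker a$ and $\xi=\pi_a\xi=0$. Hence $d$ is invertible in $\mathcal U(G)$. From $|a|\pi_a=0$ we get $d\pi_a=\pi_a$, so $d^{-1}\pi_a=\pi_a$, and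
$$d^{-1}w^*a=d^{-1}|a|=d^{-1}(d-\pi_a)=1-\pi_a .$$
So $1-\pi_a\in\mathcal U(G)a$. Conversely $a\pi_a=0$ gives $a=a(1-\pi_a)$.

*(ii) In a $*$-regular ring $L$, every left ideal $La$ equals $Lp$ for a projection $p=p^*=p^2\in L$.* For $\alpha\in L$ choose $x\in L$ with $\alpha^*\alpha x\alpha^*\alpha=\alpha^*\alpha$. Put $d=\alpha x\alpha^*\alpha-\alpha=\alpha(x\alpha^*\alpha-1)$. Then $\alpha^*d=0$, so $d^*d=(x\alpha^*\alpha-1)^*\alpha^*d=0$ and $d=0$. So $p=\alpha x\alpha^*$ satisfies $p\alpha=\alpha$. Also $pp^*=p\alpha x^*\alpha^*=\alpha x^*\alpha^*=p^*$, so $p^*$ is self-adjoint, $p=p^*$ and $p^2=p$. Hence $\alpha L=pL$. Apply this to $\alpha=a^*$ and take adjoints.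

**Step 4: Proposition 6 implies (b).** *The projection $\pi$ itself would serve as $g$.* Suppose $\pi\in R$ and put $g=\pi$. From $f\pi=0$ we get $\pi f^*=(f\pi)^*=0$. By (i), $1-\pi\in\mathcal U(G)f$, so (8) gives $(1-\pi)\chi_n=0$, that is, $\pi\chi_n=\chi_n$, and condition 2 holds. This contradicts Proposition 6, so $\pi\notin R$.

Let $L\supseteq\mathbb QG$ be any $*$-regular subring of $\mathcal U(G)$. If $a\in L$ is invertible in $\mathcal U(G)$ and $axa=a$ with $x\in L$, then $x=a^{-1}$. So $L$ contains $c$, hence $f$. By (ii), $Lf=L(1-\pi')$ for a projection $\pi'\in L$, and so $\mathcal U(G)(1-\pi')=\mathcal U(G)f=\mathcal U(G)(1-\pi)$ by (i). If projections $p,p'$ generate the same left ideal, then $p=pp'$ and $p'=p'p$, and taking adjoints in the second equation gives $p'=pp'=p$. So $\pi=\pi'\in L$. In particular the $*$-regular closure of $\mathbb QG$ contains $\pi$ and is not contained in $R$.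

It remains to prove Proposition 6. Two things used in Section 6 are now missing. First, there we knew one matrix entry of $g$ exactly. Conditions 1 and 2 say only that $g$ kills, or does not kill, certain vectors; a nonzero vector does not tell us which of its coordinates is nonzero, and the number of coordinates grows with $n$ and $m$. So we replace Cramer's rule by $\det(Q^*Q)$ for a suitable matrix $Q$ that is injective exactly when $n=m$. Second, a mark will now be a site carrying a nontrivial irreducible representation $V$ of $H$, and possibly $\dim V>1$ for every choice (a perfect group such as $A_5$ has no nontrivial one-dimensional representation). A periodic configuration would then need an infinite tensor product. So we use finitely many marks, and the price is paid at the two ends of the configuration.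

## 8. Finitely many marks carrying a representation of $H$

Suppose that $g=uM^{-1}v$ satisfies conditions 1 and 2, with $M\in\Sigma$ of size $k$. Choose $b\ge1$ such that all entries of $M,u,v$ lie in the span of the elements $t^d\beta$ with $|d|\le b$ and $\beta\in\mathbb C[\bigoplus_{|j|\le b}H^{(j)}]$.

**Step 1: representations and lifts.** *This is the analogue of Section 3.* Fix a nontrivial irreducible unitary representation $V$ of $H$, an idempotent $\varepsilon\in\mathbb CH$, and an isomorphism $\theta:V\to(\mathbb CH)\varepsilon$ of left $\mathbb CH$-modules. For finite $J\subset\mathbb Z$ let $W=V^{\otimes J}$ and $E_J=C_c(\mathbb Z)\otimes W$, with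
$$t(\delta_i\otimes w)=\delta_{i+1}\otimes w,\qquad h^{(j)}(\delta_i\otimes w)=\delta_i\otimes h[i-j]\,w,$$
where $h[l]$ acts by $h$ on the $l$-th tensor factor if $l\in J$, and trivially if $l\notin J$. As in Section 3, $th^{(j)}t^{-1}$ acts on $\delta_i\otimes w$ by $h[i-1-j]$, as $h^{(j+1)}$ does. All generators act unitarily, so this is a $*$-representation $\rho_J$ of $\mathbb CG$.

For $J\subseteq[-N,N]$ define the linear map $\lambda_N:E_J\to\mathbb CG$ by
$$\lambda_N\Big(\delta_i\otimes\bigotimes_{l\in J}w_l\Big)=t^i\prod_{l\in J}\theta(w_l)^{(-l)}\prod_{|l|\le N,\,l\notin J}\bar e^{(-l)} .$$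
It is injective, since $\theta$ is injective, $\bar e\ne0$, and the factors sit at different sites. Since $h^{(j)}t^i=t^ih^{(j-i)}$, $h\,\theta(w)=\theta(hw)$ and $h\bar e=\bar e$, we again have, for $\alpha\in\mathbb CG$ and $\zeta\in E_J$,
$$\alpha\,\lambda_N(\zeta)=\lambda_N(\rho_J(\alpha)\zeta)\qquad\text{for all large }N,\tag{9}$$
and the same for matrices. Two consequences follow as in Section 3.

**(B1)** $\rho_J(M')$ is injective on $E_J^{k'}$ for every $M'\in\Sigma$ of size $k'$: if $\rho_J(M')\zeta=0$, then $M'\lambda_N(\zeta)=0$ for large $N$, so $\lambda_N(\zeta)=0$ and $\zeta=0$.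

**(B2)** If $M'\in\Sigma$, $\xi\in E_J$ and $\rho_J(M')\eta=\rho_J(v')\xi$, then $u'M'^{-1}v'\,\lambda_N(\xi)=\lambda_N(\rho_J(u')\eta)$ for large $N$. Indeed $M'\lambda_N(\eta)=v'\lambda_N(\xi)$, so $M'^{-1}v'\lambda_N(\xi)=\lambda_N(\eta)$; multiply by $u'$ and use (9).

**Step 2: the adjoint of $f$ on lifts.** *Condition 1 involves $f^*$, so we compute it.* Since $V$ is irreducible and nontrivial, $\bar e$ acts on $V$ as $0$. So $\rho_J(e)(\delta_i\otimes w)$ is $0$ if $i\in J$ and $\delta_i\otimes w$ if $i\notin J$: the elements of $J$ are the marks. We suppress $w$ from the notation. The operator $s^*=et^{-1}$ sends $\delta_i$ to $\delta_{i-1}$ if $i-1\notin J$, and to $0$ otherwise.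

**(B3)** Let $p<p'<p''$ be consecutive elements of $J$ with $p'-p-1=n$ and $p''-p'-1=m$. Then for large $N$,
$$f^*\lambda_N(\delta_{p''}\otimes w)=(n-m)\,\lambda_N(\delta_p\otimes w).$$

*Proof.* For $p<a\le p'$ the sum $(1-s^*)\sum_{i=p+1}^a\delta_i$ telescopes to $\delta_a$, because $s^*\delta_{p+1}=0$ and $s^*\delta_i=\delta_{i-1}$ for $p+2\le i\le a$. Since $1-s^*=(1-s)^*\in\Sigma$, (B2) with $u'=v'=1$ says that on lifts, for large $N$, $c^*\delta_a=\sum_{i=p+1}^a\delta_i$. Now $P^*=qt^{-1}c^*q$ and $T^*=qt^{-1}c^*ec^*q$ act on lifts of $\delta_{p'}$ by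
$$P^*:\ \delta_{p'}\mapsto\sum_{i=p+1}^{p'}\delta_i\mapsto\sum_{i=p}^{p'-1}\delta_i\mapsto\delta_p,$$
$$T^*:\ \delta_{p'}\mapsto\sum_{a=p+1}^{p'-1}\delta_a\mapsto\sum_{a=p+1}^{p'-1}\ \sum_{i=p+1}^a\delta_i\mapsto\sum_{a=p+1}^{p'-1}\ \sum_{i=p}^{a-1}\delta_i\mapsto n\,\delta_p ;$$
the arrows are $c^*q$, $t^{-1}$, $q$ in the first line and $ec^*q$, $c^*$, $t^{-1}$, $q$ in the second. The same holds with $(p',p'',m)$ in place of $(p,p',n)$. Hence $f^*=T^*P^*-P^*T^*$ sends $\delta_{p''}$ to $n\delta_p-m\delta_p$ on lifts. Only finitely many applications of (9) and (B2) were made, so one bound on $N$ serves for all. $\square$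

## 9. A matrix that is injective exactly when $n=m$

Let $r=2bk+1$. For $n,m\ge0$ let $J=\{p_0<p_1<\dots<p_{2r}\}$ with
$$p_0=0,\qquad p_{2i+1}-p_{2i}-1=n,\qquad p_{2i+2}-p_{2i+1}-1=m .$$
Then $|J|=2r+1$, and $W=V^{\otimes(2r+1)}$ has dimension $\Delta_0:=(\dim V)^{2r+1}$, independent of $n,m$. Put
$$I=[p_0,p_{2r}],\qquad I^+=[p_0-b,p_{2r}+b],\qquad\mathbb A=\mathrm{span}\{\delta_{p_{2i}}\otimes w:0\le i<r,\ w\in W\},$$
and define $Q=Q_{n,m}:(\mathbb C^I\otimes W)^k\oplus\mathbb A\to(\mathbb C^{I^+}\otimes W)^k\oplus(\mathbb C^{I^+}\otimes W)$ by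
$$Q(\eta,\xi)=(\rho_J(M)\eta-\rho_J(v)\xi,\ \rho_J(u)\eta).$$
Since $M,u,v$ move positions by at most $b$, the values do lie in the stated space. The point of $Q$: if the first component vanishes, then (B2) reads $g\lambda_N(\xi)=\lambda_N(\rho_J(u)\eta)$. For a given $\xi$ there may be no $\eta$ supported on $I$ with $\rho_J(M)\eta=\rho_J(v)\xi$; the obstruction lives at the two ends and has dimension at most $2bk\Delta_0$. That is why $\mathbb A$ has $r>2bk$ marks.

**(B4)** $Q_{n,m}$ is injective if and only if $n=m$.

*Case $n=m$: here condition 2 is used.* Let $Q(\eta,\xi)=0$. By (B2), $g\lambda_N(\xi)=\lambda_N(\rho_J(u)\eta)=0$ for large $N$. The elements $\bar q^{(-l)}$ and $\bar e^{(-l)}$ act on $\delta_p\otimes w$ through coordinate $p+l$. For $p=p_{2i}$ with $i<r$, the factors $\bar q$ of $\chi_n$ act through $p_{2i}$, $p_{2i}+n+1=p_{2i+1}$ and $p_{2i}+2n+2=p_{2i+2}$, which lie in $J$, and $\bar q$ acts on $V$ as the identity. The factors $\bar e$ act through sites strictly between these, which are not in $J$, hence trivially. So $\rho_J(\chi_n)$ fixes $\mathbb A$ pointwise,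 and $\chi_n\lambda_N(\xi)=\lambda_N(\xi)$ for large $N$ by (9). Then $g\chi_n\lambda_N(\xi)=0$, and condition 2 with $a=\lambda_N(\xi)$ gives $\lambda_N(\xi)=0$, so $\xi=0$. Now $\rho_J(M)\eta=0$, so $\eta=0$ by (B1).

*Case $n\ne m$: here condition 1 is used.* The kernel of the first component of $Q$ has dimension at least
$$k\Delta_0|I|+r\Delta_0-k\Delta_0(|I|+2b)=(r-2bk)\Delta_0=\Delta_0>0 .$$
Take $(\eta,\xi)\ne0$ in it. By (B3) with $p=p_{2i}$, $p'=p_{2i+1}$, $p''=p_{2i+2}$, and condition 1,
$$g\,\lambda_N(\delta_{p_{2i}}\otimes w)=(n-m)^{-1}\,g f^*\lambda_N(\delta_{p_{2i+2}}\otimes w)=0\qquad(0\le i<r)$$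
for large $N$, so $g\lambda_N(\xi)=0$. By (B2), $\lambda_N(\rho_J(u)\eta)=g\lambda_N(\xi)=0$, so $\rho_J(u)\eta=0$ and $Q(\eta,\xi)=0$. So $Q$ is not injective. $\square$

Let $D(n,m)=\det(Q_{n,m}^*Q_{n,m})\in\mathbb C$, with adjoint and determinant taken with respect to the obvious orthonormal bases. Since $Q^*Q$ is invertible exactly when $Q$ is injective, (B4) says
$$D(n,m)\ne0\iff n=m.\tag{10}$$

## 10. Separating $\det(Q^*Q)$ into the two gap lengths

Put $b_1=3b$ and $n_0=6b_1$. We show that there are a finite set $\Omega$ and functions $\Phi_\sigma,\Psi_\sigma$ with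
$$D(n,m)=\sum_{\sigma\in\Omega}\Phi_\sigma(n)\Psi_\sigma(m)\qquad(n,m\ge n_0).\tag{11}$$
By (10) and Lemma 4 this is a contradiction, which proves Proposition 6 and with it Theorem 2.

**Step 1: locality of $A:=Q^*Q$.** *We check that $A$ is a band matrix with locally determined entries.* The domain of $Q$ is $\bigoplus_{i\in I}X_i$, where $X_i=\delta_i\otimes W^k$, with an additional summand $\delta_i\otimes W$ if $i\in\{p_0,p_2,\dots,p_{2r-2}\}$. The map $Q$ is the restriction to this domain of $\rho_J\begin{pmatrix}M&-v\\u&0\end{pmatrix}$, and nothing is cut off in its target. Since $\rho_J$ is a $*$-representation, the components $X_i\to X_{i'}$ of $A$ are those of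
$$\rho_J\begin{pmatrix}M^*M+u^*u&-M^*v\\-v^*M&v^*v\end{pmatrix}.$$
For $|d|,|d'|\le b$ and $\beta,\beta'$ supported on sites $|j|\le b$, we have $(t^d\beta)^*t^{d'}\beta'=\beta^*t^{d'-d}\beta'=t^{d'-d}\beta''\beta'$, where $\beta''$ is $\beta^*$ shifted by $d-d'$ sites. So the entries of this matrix lie in the span of elements $t^d\beta$ with $|d|\le2b\le b_1$ and $\beta$ supported on sites $|j|\le3b=b_1$. Hence the component $X_i\to X_{i'}$ vanishes if $|i-i'|>b_1$. Moreover $h^{(j)}$ acts on $\delta_i\otimes w$ through coordinate $i-j$, so the component depends only on $i'-i$, on which summands are present in $X_i$ and $X_{i'}$, and on the set of pairs $(l,p_l-i)$ with $|p_l-i|\le b_1$.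

**Step 2: blocks.** *We cut $I$ into pieces each of which sees at most one of $n$ and $m$.* Let $n,m\ge n_0$. Partition $I$ into consecutive blocks
$$N_0,Z_0,N_1,Z_1,\dots,Z_{2r-1},N_{2r},\qquad N_l=[p_l-2b_1,p_l+2b_1]\cap I,$$
with $Z_l$ the interval between $N_l$ and $N_{l+1}$. Then $|Z_l|=n-4b_1$ for $l$ even and $|Z_l|=m-4b_1$ for $l$ odd, and in either case $|Z_l|\ge2b_1$. Every $N_l$ has at least $2b_1+1>b_1$ elements. So columns over a block reach only rows over the block and its at most two neighbors.

*Columns over $N_l$.* Elements of $J$ other than $p_l$ are at distance greater than $b_1$ from $N_l$, even at distance at least $n_0+1-2b_1>b_1$. The rows reached are over positions within $3b_1$ of $p_l$, among which only $p_l$ itself is in $J$. So the entries of these columns depend only on $l$, when rows and columns are identified by their offset from $p_l$ and their component.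

*Columns over $Z_l$.* The positions in $Z_l$ are at distance greater than $2b_1$ from $J$, and the positions they reach are at distance greater than $b_1$ from $J$. So no additional summands and no pairs $(l',p_{l'}-i)$ occur, and the component $X_i\to X_{i'}$ depends only on $i'-i$. The columns over $Z_l$ thus have constant coefficients and depend only on $l$ and $|Z_l|$, that is, only on $n$ (and $l$) for $l$ even and only on $m$ (and $l$) for $l$ odd.

**Step 3: expansion.** *We apply Lemma 3 and show that the terms are indexed by a fixed finite set.* Order rows and columns by position, then by component. Let $C_0,\dots,C_{4r}$ be the sets of columns over the $4r+1$ successive blocks. Lemma 3 gives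
$$D(n,m)=\sum_{(\Gamma_0,\dots,\Gamma_{4r})}(-1)^{\mathrm{inv}}\prod_a\det A[\Gamma_a,C_a].$$
Call the rows over positions of $Z_l$ that are not among its first or last $b_1$ positions the *core rows* of $Z_l$. There are $k\Delta_0(|Z_l|-2b_1)$ of them. They are reached only by columns over $Z_l$, so in a nonzero term they all belong to the part $\Gamma_a$ belonging to $Z_l$. The number of non-core rows does not depend on $n,m$, and they carry labels independent of $n,m$: the block, the offset from $p_l$ or from an end of $Z_l$ (and which end), and the component. Let $\Omega$ be the finite set of all maps $\sigma$ from non-core labels to $\{0,\dots,4r\}$ such that the resulting parts have the right sizes. These size conditions do not involve $n,m$: for a block $N_l$ the condition is $|\sigma^{-1}(a)|=|C_a|$, a constant, and for $Z_l$ it is $|\sigma^{-1}(a)|=2b_1k\Delta_0$, because $|C_a|=k\Delta_0|Z_l|$. Every nonzero term comes from exactly one $\sigma\in\Omega$.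

**Step 4: minors and signs.** *Each factor depends on $(\sigma,n)$ only or on $(\sigma,m)$ only.* The relative order of the rows in a part can be read off from the labels. By Step 2, for given $\sigma$ the minor for a block $N_l$ is a constant, and the minor for $Z_l$ depends only on $(\sigma,n)$ if $l$ is even and only on $(\sigma,m)$ if $l$ is odd.

For the sign, inversions between non-core rows depend only on $\sigma$. There are none between core rows: two core rows of the same $Z_l$ lie in the same part, and for $l<l'$ the core rows of $Z_l$ precede those of $Z_{l'}$ and lie in an earlier part. Each non-core row lies entirely before or entirely after the core rows of $Z_l$, and these all lie in the same part. So the number of inversions between core rows of $Z_l$ and non-core rows is $k\Delta_0(|Z_l|-2b_1)$ times an integer depending only on $\sigma$. Hence $(-1)^{\mathrm{inv}}$ is a function of $(\sigma,n)$ times a function of $(\sigma,m)$.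

Collecting, for each $\sigma\in\Omega$, the factors that depend on $n$ into $\Phi_\sigma(n)$ and all others into $\Psi_\sigma(m)$ gives (11). This proves Proposition 6, hence Theorem 2. $\blacksquare$
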